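# Groups of units of one-relator special inverse monoids are finitely presented

## 1. Freely trivial relators give free groups of units

Let $A$ be a finite alphabet and $A^{-1}$ a disjoint set of formal inverses; write $A^{\pm1}=A\cup A^{-1}$. A *special inverse monoid* is an inverse monoid given by a presentation
$$M=\mathrm{Inv}\langle A\mid w_1=1,\dots,w_k=1\rangle ,$$
that is, the quotient of the free inverse monoid on $A$ by the congruence generated by the relations $w_i=1$, where the $w_i$ are words over $A^{\pm1}$. It is *one-relator* if $k=1$. The *group of units* is the group of invertible elements. The problem, posed by Gray and Kambites in "Maximal subgroups of finitely presented special inverse monoids", arXiv:2212.04204 (2022), is this: is the group of units of $\mathrm{Inv}\langle A\mid w=1\rangle$ always finitely presented?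

It is known that the group of units of a finitely presented special inverse monoid is finitely generated. It is also known (Gray and Ruškuc) that a positive answer implies that every one-relator group is *coherent*, meaning that all its finitely generated subgroups are finitely presented. The answer is positive, so the proof must be strong enough to contain coherence of one-relator groups. We start with the relators for which the question is easy.

**Facts about inverse monoids.** In an inverse monoid every $m$ has a unique $m^{-1}$ with $mm^{-1}m=m$ and $m^{-1}mm^{-1}=m^{-1}$. Idempotents commute, $(xy)^{-1}=y^{-1}x^{-1}$, and $e\le f$ for idempotents means $ef=e$. We have $xM=yM$ if and only if $xx^{-1}=yy^{-1}$. For an idempotent $e$ put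
$$R_e=\{m: mm^{-1}=e\},\qquad H_e=\{m: mm^{-1}=m^{-1}m=e\}.$$
$H_e$ is a group with identity $e$, and it is the group of units if $e=1$. A subsemigroup of $M$ that is a group with identity $e$ lies in $H_e$: the group inverse of an element is its inverse in $M$, by uniqueness. So the maximal subgroups of $M$ are the $H_e$.

An inverse monoid $\mathrm{Inv}\langle A\mid u_i=v_i\ (i\in I)\rangle$ is the quotient of the free monoid on $A^{\pm1}$ by the congruence generated by the pairs $(u_i,v_i)$ and the *Vagner pairs* $(gg^{-1}g,\ g)$ and $(gg^{-1}hh^{-1},\ hh^{-1}gg^{-1})$, with $g,h$ arbitrary words. So two words represent the same element exactly when they are joined by finitely many *elementary steps* $xuy\leftrightarrow xvy$, with $(u,v)$ one of these pairs.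

**Definition (the graph $\Gamma_e$).** The vertex set is $R_e$. There is an edge $m\xrightarrow{a}ma$ whenever $a\in A^{\pm1}$ and $m,ma\in R_e$.

The edge $m\xrightarrow{a}ma$ has an inverse edge labelled $a^{-1}$. Indeed $(ma)(ma)^{-1}=e$ says $maa^{-1}m^{-1}=e$, and commuting the idempotents $aa^{-1}$ and $m^{-1}m$ gives
$$maa^{-1}=m\,m^{-1}m\,aa^{-1}=m\,aa^{-1}\,m^{-1}m=em=m .$$
Thus $\Gamma_e$ is a graph in Serre's sense. It is *deterministic*: at each vertex there is at most one outgoing edge for each label in $A^{\pm1}$. In a deterministic graph, two paths from the same vertex with freely equal labels are homotopic. Indeed, consecutive edges labelled $aa^{-1}$ form a backtrack, so each path is homotopic to one with freely reduced label, and a path is determined by its start and its label.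

**Lemma 1.1.** Let a word $g$ represent $m\in R_e$. Then $g$ labels a path in $\Gamma_e$ from $e$ to $m$. In particular $\Gamma_e$ is connected, and a word representing $e$ labels a closed path at $e$.

*Proof.* Let $g=pq$. Then $m=em=epq$, so $mM\subseteq epM\subseteq eM=mM$. Hence $epM=eM$, so $ep\in R_e$. This holds for each prefix $p$ of $g$, so the path exists. $\square$

The group $H_e$ acts on $\Gamma_e$ by left multiplication: if $h\in H_e$ and $m\in R_e$ then $hm(hm)^{-1}=heh^{-1}=e$. The action preserves labels, so it has no inversions. It is free on vertices: $hm=m$ gives $h=he=hmm^{-1}=mm^{-1}=e$. Hence it is free on edges.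

**Lemma 1.2.** Let $M=\mathrm{Inv}\langle A\mid u_i=v_i\rangle$. Then $\pi_1(\Gamma_e)$ is normally generated by loops (joined to the base vertex $e$) labelled by words $u_iv_i^{-1}$.

*Proof.* Let $z$ label a closed path at the vertex $e$, so $ez=e$, and let $f$ be a word representing $e$. Then $fz$ and $f$ both represent $e$. Join $fz$ to $f$ by elementary steps. All words in the sequence represent $e$, so by Lemma 1.1 they label closed paths at $e$. A Vagner step does not change the homotopy class, since the two labels are freely equal. In a step $xu_iy\leftrightarrow xv_iy$, the words $u_i$ and $v_i$ both lead from $ex$ to the same vertex $exu_i=exv_i$. So $u_iv_i^{-1}$ labels a closed path at $ex$, and the class changes by a conjugate of this loop or of its inverse. Hence $fz\simeq f$ modulo such loops. The path labelled $fz$ is the closed path $f$ followed by $z$, so $z$ is trivial modulo such loops. $\square$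

**Proposition 1.3.** If all $u_iv_i^{-1}$ are trivial in the free group $F(A)$, then every subgroup of $M=\mathrm{Inv}\langle A\mid u_i=v_i\rangle$ is free, hence coherent.

*Proof.* A loop with freely trivial label is null-homotopic in a deterministic graph. So by Lemma 1.2 the connected graph $\Gamma_e$ is a tree. $H_e$ acts on it freely without inversions, so it is free, and so are its subgroups. Finitely generated free groups are finitely presented. $\square$

To settle the original question for such relators we still need finite generation.

**Lemma 1.4.** Let $M=\mathrm{Inv}\langle A\mid w=1\rangle$ and let $P\subset M$ be the finite set of elements represented by prefixes of $w$. Then $R_1$ is the submonoid generated by $P$, and the group of units $U$ is generated by $P\cap U$.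

*Proof.* If $pq$ represents $1$ then $p\in R_1$ by Lemma 1.1. So $P\subset R_1$, and $R_1$, the set of right invertible elements, is a submonoid. We claim that *if a word represents $1$, then all its prefixes represent elements of $\langle P\rangle$*. This holds for the empty word, and we show that elementary steps between words representing $1$ preserve it. In a Vagner step the two closed paths in $\Gamma_1$ visit the same vertices, so the prefixes of the two words represent the same elements. Replacing $xy$ by $xwy$ adds only the prefixes $xp$, $p$ a prefix of $w$, which lie in $\langle P\rangle$ because $x$ does; the prefixes $xwy'$ equal $xy'$ in $M$. Deleting $w$ only removes prefixes, up to equality in $M$. This proves the claim.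

If a word $z$ represents $m\in R_1$, then $zz^{-1}$ represents $1$, so $m\in\langle P\rangle$. Thus $R_1=\langle P\rangle$. Finally, if $x,y\in R_1$ and $xy\in U$, then $y$ has a left inverse $(xy)^{-1}x$ and a right inverse, so $y\in U$ and then $x\in U$. Writing $u\in U$ as a product of elements of $P$ and splitting off the last factor repeatedly, we see that all factors lie in $U$. $\square$

So if $w$ is freely trivial, the group of units is free of finite rank. Two examples follow.

* $w=aa^{-1}$ (the bicyclic monoid). Here $P=\{1,a\}$, so $R_1=\{a^k:k\ge0\}$. These elements are distinct because they are distinct in the group image $\mathbb Z$. For the same reason $a^{-1}\notin R_1$, so there is no edge labelled $a^{-1}$ leaving the vertex $1$. So $\Gamma_1$ is a ray. Since $a\notin U$, the group of units is trivial.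
* $w=aa^{-1}a^{-1}a$. A product of two commuting idempotents equals $1$ only if both equal $1$. So $aa^{-1}=a^{-1}a=1$ and $M=\mathbb Z$. Here $\Gamma_1$ is a line and $U=\mathbb Z$.

What changes when $w$ is not freely trivial?

## 2. Loops labelled by the relator

If $w$ is not trivial in $F(A)$, it is conjugate in $F(A)$ to a nonempty cyclically reduced word $r$. Write $r=s^n$ with $n\ge1$ and $s$ not a proper power. The loops of Lemma 1.2 are now essential: after free reduction they become loops labelled by $r$ with a tail. Here are three examples.

* $\mathrm{Inv}\langle a,b\mid ab=1\rangle$. We get $aba=a$ and $bab=b$, so $b=a^{-1}$. This is the bicyclic monoid again, with $R_1=\{a^k:k\ge0\}$. Now $\Gamma_1$ is a ray whose edges are doubled: $a$ leads from $a^k$ to $a^{k+1}$ and $b$ leads back. Each pair of edges is a loop labelled $ab$. The group of units is trivial.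
* $\mathrm{Inv}\langle a\mid a^n=1\rangle=\mathbb Z/n$, since $a^{n-1}$ is a two-sided inverse of $a$. Here $s=a$, $\Gamma_1$ is a cycle of length $n$, and the units rotate it.
* Let $E=\prod_{a\in A}aa^{-1}a^{-1}a$ and $w=Er$. If $Er=1$ then $EM=M$, so the idempotent $E=EE^{-1}$ is $1$. Hence all $aa^{-1}$ and $a^{-1}a$ equal $1$, and then $r=1$. So $\mathrm{Inv}\langle A\mid Er=1\rangle$ is the one-relator group $\mathrm{Gp}\langle A\mid r\rangle$, and $\Gamma_1$ is its Cayley graph. Every one-relator group on a finite alphabet occurs as a group of units.

The natural first attempt is to glue a disc onto each loop of $\Gamma_1$ labelled $r$. The result $K$ is simply connected and $U$ acts on it. If $U$ acts freely and $K/U$ is finite, then $U=\pi_1(K/U)$ is finitely presented. The examples show two obstacles. In the second one, $U$ rotates the single disc, so the action is not free on 2-cells. This is mild, and a subgroup of finite index will act freely. The first example shows the serious one: $U$ is trivial and $\Gamma_1$ is infinite, so $K/U$ is infinite. A finitely generated fundamental group of an *infinite* 2-complex has no reason to be finitely presented, since every group is the fundamental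 group of some 2-complex. So we must prove finite presentability for all finitely generated fundamental groups of a certain class of 2-complexes, compact or not. This gives more than we asked.

**Theorem A.** For every finite $A$ and every word $w$ over $A\cup A^{-1}$, the group of units of $\mathrm{Inv}\langle A\mid w=1\rangle$ is finitely presented.

## 3. Complexes built from $s$-cycles

We now define the class of 2-complexes. The definition is made over an arbitrary graph instead of a rose, because Section 9 changes the graph by induction.

Graphs are in Serre's sense, with oriented edges $e,\bar e$ and $e\ne\bar e$. A map of graphs is an *immersion* if it is locally injective. Given an immersion $p:\Gamma\to\Theta$, a lift of a path of $\Theta$ to $\Gamma$ with given initial (or terminal) vertex is unique if it exists.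

**Definition.** A *datum* $\mathfrak X=(\Theta,s,n)$ consists of a graph $\Theta$, a nonempty cyclically reduced closed path $s$ in $\Theta$, of length $\ell$, that is not a proper power of a closed path, and an integer $n\ge1$. Given an immersion $p:\Gamma\to\Theta$, an *$s$-cycle of length $n$* is a set $c=\{q_0,\dots,q_{n-1}\}$ of $n$ **distinct** vertices of $\Gamma$ such that $s$ lifts to a path from $q_i$ to $q_{i+1}$ (indices mod $n$). An *$\mathfrak X$-complex* is a graph $\Gamma$ with an immersion to $\Theta$ and a set $\mathcal C$ of $s$-cycles of length $n$. It is realized as a 2-complex by attaching, for each $c\in\mathcal C$, one 2-cell along the closed lift of $s^n$ through $q_0,\dots,q_{n-1}$. A *morphism* of $\mathfrak X$-complexes is a graph map over $\Theta$ taking $\mathcal C$ to $\mathcal C$. When $\Theta$ is the rose on an alphabet containing the letters of $r=s^n$, we say *$r$-complex*; then $\Gamma$ is just a deterministic labelled graph.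

Each vertex of an $s$-cycle determines the cycle (follow $s$), so different $s$-cycles are disjoint. A morphism maps $c$ bijectively to its image cycle, commuting with $q_i\mapsto q_{i+1}$. So it carries the boundary circle of $c$ isomorphically to that of its image. Viewing 2-cells as cones on their boundary circles, it maps 2-cells homeomorphically onto 2-cells, respecting orientations. For $n=1$, an $s$-cycle is a vertex at which $s$ lifts to a closed path, and an $r$-complex is a 2-complex immersed in the presentation complex of $\langle A\mid r\rangle$.

*Examples.* For $r=aba^{-1}b^{-1}$ ($n=1$), the rose with loops $a,b$ together with the $s$-cycle consisting of its vertex is an $r$-complex, a torus. For $r=a^2$ ($s=a$, $n=2$), a cycle of two edges labelled $a$ has the $s$-cycle $\{q_0,q_1\}$, and the complex is a disc. A single loop labelled $a$ has no $s$-cycle of length $2$, since two distinct vertices are needed. So the projective plane, which has $\chi=1$ and is not contractible, is excluded. Lemma 5.1 depends on this.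

A group acts *freely* on a complex if stabilizers of vertices, edges and 2-cells are trivial.

**Lemma 3.1.** (1) Subcomplexes and covers of $\mathfrak X$-complexes are $\mathfrak X$-complexes. (2) If $H$ acts freely, by automorphisms over $\Theta$, on an $\mathfrak X$-complex $K$, then $K/H$ is an $\mathfrak X$-complex covered by $K$.

*Proof.* (1) Subcomplexes are clear. For a cover, the composite of 1-skeleta into $\Theta$ is an immersion. The vertices $q_i$ on a lifted boundary are distinct because their images are. Suppose two lifted 2-cells have a common $s$-cycle. Their images have a common $s$-cycle, hence are the same 2-cell. At a vertex over $q_j$ there is exactly one lift of this 2-cell having its corner $q_j$ there, because the $q_j$ are distinct. So the lifts coincide.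

(2) $H$ acts over $\Theta$, so without inversions. Two edges of $\Gamma/H$ at one vertex with the same image in $\Theta$ lift to edges at one vertex of $\Gamma$ with the same image, so they are equal. Thus $\Gamma/H\to\Theta$ is an immersion. If $q_i=hq_j$ within a cycle $c\in\mathcal C$, then $hc$ and $c$ share a vertex, so $hc=c$. Then $h=1$ by freeness, and $i=j$. So images of cycles are $s$-cycles of length $n$. If the images of $c,c'\in\mathcal C$ meet, then some $hc$ meets $c'$, so $hc=c'$. So the cycles of $\Gamma/H$ correspond to $H$-orbits of 2-cells, and since all cell stabilizers are trivial, $K\to K/H$ is a covering. $\square$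

## 4. From the monoid to an $r$-complex, and the reduction to topology

Fix $r=s^n$, where $s$ is a nonempty cyclically reduced word that is not a proper power and $n\ge1$. Let $\mathcal M_r$ be the class of inverse monoids $M=\mathrm{Inv}\langle A\mid u_i=v_i\ (i\in I)\rangle$ ($A$ finite and containing the letters of $r$, $I$ any set) such that each $u_iv_i^{-1}$ is, in $F(A)$, either trivial or conjugate to $r^{\pm1}$, the second case occurring at least once. Every $\mathrm{Inv}\langle A\mid u=v\rangle$ with $u\ne v$ in $F(A)$ lies in some $\mathcal M_r$. A group is *locally indicable* if each of its nontrivial finitely generated subgroups maps onto $\mathbb Z$; for instance $\mathbb Z^2$ is, and a group with torsion is not.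

**Theorem B.** (1) If $M\in\mathcal M_r$, or if all $u_iv_i^{-1}$ are trivial in $F(A)$, then every subgroup of $M$ is coherent. In particular this holds for every one-relator inverse monoid $\mathrm{Inv}\langle A\mid u=v\rangle$, $A$ finite.

(2) If $M\in\mathcal M_r$ and $n=1$, every subgroup $H$ of $M$ is locally indicable and has a $K(H,1)$ of dimension $\le2$. If $H\neq1$ is finitely generated, then $H\cong\pi_1(Z)$ for a finite aspherical $r$-complex $Z$ with $\chi(Z)\le0$. For $n\ge2$, every maximal subgroup of $M$ has a finite-index subgroup all of whose subgroups have these properties.

**Theorem C.** For every finite connected $r$-complex $Z$ over a finite alphabet $B$ there are a finite $B'\supseteq B$ and a finitely presented $M=\mathrm{Inv}\langle B'\mid\dots\rangle\in\mathcal M_r$ with a maximal subgroup isomorphic to $\pi_1(Z)$. Hence for $n=1$ the finitely generated subgroups (equivalently, the finitely generated maximal subgroups) of monoids in $\mathcal M_r$ are, up to isomorphism, exactly the groups $\pi_1(Z)$ with $Z$ a finite connected $r$-complex over a finite alphabet.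

Adding the relations $aa^{-1}=1=a^{-1}a$ to $r=1$ gives a monoid in $\mathcal M_r$ that is the group $\mathrm{Gp}\langle A\mid r\rangle$. So Theorem B contains the coherence of one-relator groups (Jaikin-Zapirain–Linton); that theorem is not used below. The proof combines ideas of Wise, Louder–Wilton and Jaikin-Zapirain–Linton with the complex of the next proposition. Theorem C is not used for A and B.

The next proposition repairs the first of the two obstacles of Section 2. It uses two published facts: $s$ has order exactly $n$ in $\mathrm{Gp}\langle A\mid s^n\rangle$ (Karrass–Magnus–Solitar), and one-relator groups with torsion are virtually torsion-free (Fischer–Karrass–Solitar, 1972).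

**Proposition 4.1.** Let $M\in\mathcal M_r$, let $e\in M$ be idempotent and $H=H_e$. There are a subgroup $H_0\le H$ of finite index, equal to $H$ if $n=1$, and a connected $r$-complex $Y$ with $\pi_1(Y)\cong H_0$.

*Proof.* **Step 1: the complex.** The maximal group image of $M$ is $G=\mathrm{Gp}\langle A\mid r\rangle$; let $\sigma:M\to G$ be the natural map. Let $q$ be a vertex of $\Gamma=\Gamma_e$ with a closed path labelled $r=s^n$. Then $q,qs,\dots,qs^{n-1}$ are distinct: $qs^a=qs^b$ with $0\le a<b<n$ would give $s^{b-a}=1$ in $G$ after applying $\sigma$, but $s$ has order $n$ there. So these vertices form an $s$-cycle of length $n$. Let $\mathcal C$ be the set of all $s$-cycles arising in this way, and $K=(\Gamma,\mathcal C)$.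

**Step 2: $K$ is simply connected.** By Lemma 1.2 it suffices that each closed path labelled $u_iv_i^{-1}$ is null-homotopic in $K$. It is homotopic in $\Gamma$ to the closed path labelled by its free reduction, which is empty or of the form $yr'y^{-1}$ with $r'$ a cyclic permutation of $r^{\pm1}$. The first part, labelled $y$, and the reverse of the last part start at the same vertex with the same label, so they are equal by determinism. Hence the middle part is a closed path labelled $r'$. It is a rotation of a closed path labelled $r^{\pm1}$, that is, of the boundary path of a 2-cell of $K$ or its inverse. So it is null-homotopic.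

**Step 3: a free action.** $H$ preserves labels, so it acts on $K$, freely on vertices and edges. Put $G_0=G$ if $n=1$; if $n\ge2$ let $G_0$ be a torsion-free normal subgroup of finite index in $G$. Then $H_0=H\cap\sigma^{-1}(G_0)$ has finite index in $H$. Suppose $h\in H_0$ fixes the 2-cell of $c\in\mathcal C$, and let $q\in c$. Then $hq=qs^k$ with $0\le k<n$, so $\sigma(h)=\sigma(q)s^k\sigma(q)^{-1}\in G_0$. If $n=1$ then $k=0$. If $n\ge2$, $\sigma(h)$ has finite order in a torsion-free group, so $s^k=1$ in $G$ and $k=0$. Hence $hq=q$ and $h=e$. So $H_0$ acts freely on $K$. By Lemma 3.1, $Y=K/H_0$ is a connected $r$-complex covered by the simply connected complex $K$, so $\pi_1(Y)\cong H_0$. $\square$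

The monoids have now disappeared from the problem. The remaining claim is purely topological and is proved in Sections 5–9.

**Theorem 4.2.** If $Y$ is a connected $r$-complex over a finite alphabet, then $\pi_1(Y)$ is coherent, locally indicable, and has a $K(\pi,1)$ of dimension $\le2$. Every nontrivial finitely generated subgroup of it is $\pi_1(Z)$ for a finite aspherical $r$-complex $Z$ with $\chi(Z)\le0$.

*Proof of Theorem B from Theorem 4.2.* A subgroup of $M$ lies in some $H=H_e$. If all $u_iv_i^{-1}$ are freely trivial, use Proposition 1.3. Let $M\in\mathcal M_r$ and take $H_0$, $Y$ from Proposition 4.1. A subgroup of $H_0=\pi_1(Y)$ is the fundamental group of a cover of $Y$, again an $r$-complex, so Theorem 4.2 gives all properties in (2) for it. For $n=1$ we have $H_0=H$. For (1), let $J\le H$ be finitely generated. Then $J\cap H_0$ has finite index in $J$, so it is finitely generated, hence finitely presented by Theorem 4.2, and so $J$ is finitely presented. Thus $H$ and each of its subgroups is coherent. Finally, for $\mathrm{Inv}\langle A\mid u=v\rangle$ either $uv^{-1}$ is trivial in $F(A)$ or the monoid lies in some $\mathcal M_r$. $\square$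

*Proof of Theorem A from Theorem B.* Take $u=w$ and $v$ empty. The group of units is $H_1$. It is coherent by Theorem B(1) and finitely generated by Lemma 1.4, hence finitely presented. $\square$

## 5. Euler characteristic: counting arcs by height

The first input towards Theorem 4.2 is a strong restriction on *finite* $r$-complexes. It rests on the following facts about $G_s=\mathrm{Gp}\langle A\mid s\rangle$ (note: relator $s$, not $s^n$).

* Weinbaum (1972): no nonempty proper subword of the cyclically reduced word $s$ equals $1$ in $G_s$.
* Brodskii, Howie (1982): $G_s$ is locally indicable, since $s$ is not a proper power. Hence it is left-orderable (Burns–Hale) and, by inverting, right-orderable: it has a total order with $g<h\Rightarrow gk<hk$.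

**Lemma 5.1.** Let $Z=(\Gamma,\mathcal C)$ be a finite connected $r$-complex. Then $\chi(Z)\le0$ or $Z$ is contractible.

*Proof.* Induction on the number of cells. For $c\in\mathcal C$ let $C_c$ be a circle with vertices $(c,i)$, $i\in\mathbb Z/n\ell$, and an edge from $(c,i-1)$ to $(c,i)$ labelled $s_i$, where $s=s_1\cdots s_\ell$ and the indices of $s$ are read mod $\ell$. Let $\mathbb S=\bigsqcup_cC_c$ and let $f:\mathbb S\to\Gamma$ be the union of the attaching maps, with $(c,j\ell)\mapsto q_j$. The outgoing labels at $(c,i)$ are $s_{i+1}$ and $s_i^{-1}$, which differ since $s$ is cyclically reduced; so $f$ is an immersion. For each edge of $\Gamma$ count the geometric edges of $\mathbb S$ over it.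

**Step 1: edges covered at most once.** If some edge is covered exactly once, it is a free face. Collapse it together with its 2-cell and apply induction. If some edge is covered zero times, remove it. Either a connected $Z'$ remains, and $\chi(Z)=\chi(Z')-1\le0$ as $\chi(Z')\le1$ by induction. Or $Z_1\sqcup Z_2$ remains, and $\chi(Z)=\chi(Z_1)+\chi(Z_2)-1$. This is $\le0$ unless both $Z_i$ are contractible, and then $Z$ is contractible. If there are no edges, $Z$ is a point.

From now on there are edges and each is covered at least twice.

**Step 2: heights.** Fix a right-invariant total order on $G_s$. Put $g_i=s_1\cdots s_i\in G_s$ for $i\in\mathbb Z/\ell$; this is well defined because $s=1$ in $G_s$. The $g_i$ are pairwise distinct: for $0\le i<j<\ell$, $g_i=g_j$ would make the nonempty proper subword $s_{i+1}\cdots s_j$ trivial, against Weinbaum. Give $(c,i)$ the height $\lambda(c,i)=g_{i\bmod\ell}$.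

*Distinct vertices of $\mathbb S$ over the same vertex $x$ have distinct heights.* Let $(c,i)$ and $(c',i')$ lie over $x$ and have equal heights, so $i\equiv i'$ mod $\ell$. Reading $s_1\cdots s_{i\bmod\ell}$ backwards from $x$ leads, by determinism, to a single vertex $q$, and $q\in c\cap c'$. So $c=c'$, and $i=i'$ because the $q_j$ are distinct.

**Step 3: top and bottom edges.** For an oriented edge $e$ of $\Gamma$ labelled $b\in A^{\pm1}$, let $\mathbb S_e$ be the set of oriented edges of $\mathbb S$ over $e$. Since $f$ is an immersion, $\varepsilon\mapsto\iota(\varepsilon)$ (initial vertex) is injective on $\mathbb S_e$. All these initial vertices lie over $\iota(e)$, so by Step 2 their heights totally order $\mathbb S_e$. The terminal vertex $\tau(\varepsilon)$ has height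
$$\lambda(\tau(\varepsilon))=\lambda(\iota(\varepsilon))\,b ,$$
because $g_i=g_{i-1}s_i$ for all $i\in\mathbb Z/\ell$. By right invariance, reversal $\mathbb S_e\to\mathbb S_{\bar e}$ preserves order. So each geometric edge of $\Gamma$ has a well-defined *top* edge and *bottom* edge over it, and they differ since $|\mathbb S_e|\ge2$.

**Step 4: counting arcs.** Each vertex $x$ of $\Gamma$ lies on an edge, so there are vertices of $\mathbb S$ over it; call the highest one *full*. An edge starting at a full vertex is a top edge, because all other edges over the same oriented edge start at lower vertices. Let $\mathbb A\subset\mathbb S$ be the union of the open top edges ($|E(\Gamma)|$ of them) and the full vertices ($|V(\Gamma)|$ of them). Both edges at a full vertex are top, so $\mathbb A$ is open in $\mathbb S$. Its components are open arcs ($k$ edges, $k-1$ vertices) or whole circles ($k$ edges, $k$ vertices). So the number of arcs is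
$$|E(\Gamma)|-|V(\Gamma)|=-\chi(\Gamma).$$

**Step 5: at least $n$ arcs on each circle.** Let $g_{i_+}$ and $g_{i_-}$ be the largest and smallest of the $g_i$. The $n$ vertices $(c,i_++k\ell)$ of $C_c$ are full. The $n$ vertices $(c,i_-+k\ell)$ are lowest over their images, so by the symmetric argument their edges are bottom edges, hence not top edges. So these vertices are not full and not in $\mathbb A$; in particular $i_+\ne i_-$. Removing them leaves $n$ open segments of $C_c$, each of which contains one of the vertices $(c,i_++k\ell)\in\mathbb A$. The component of $\mathbb A$ through that vertex stays in its segment, so it is an arc, and different segments give different arcs. Therefore $n|\mathcal C|\le-\chi(\Gamma)$ and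
$$\chi(Z)=\chi(\Gamma)+|\mathcal C|\le-(n-1)|\mathcal C|\le0.\qquad\square$$

*The torus.* Let $s=aba^{-1}b^{-1}$, $n=1$. The circle has four vertices, all over one vertex, with heights $g_0=1$, $g_1=a$, $g_2=ab$, $g_3=b$ in $\mathbb Z^2$. Order $\mathbb Z^2$ lexicographically with $a$ dominant: $1<b<a<ab$. Position $2$ is full. Over the edge $a$ lie the first edge (starting at height $1$) and the reverse of the third (starting at height $b$); the third is top. Over $b$ lie the second edge (starting at height $a$) and the reverse of the fourth (starting at height $1$); the second is top. So $\mathbb A$ is one arc, the second and third edges with position $2$ between them, and $-\chi(\Gamma)=2-1=1$.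

## 6. Folding in 2-cells: asphericity and finite approximations

Arbitrary $r$-complexes are reached from finite ones by the following device, which kills chosen loops without leaving the class of finite $r$-complexes.

**Lemma 6.1.** Let $f:Z\to Y$ be a morphism of connected $r$-complexes, $Z$ finite, and let $\gamma_1,\dots,\gamma_k$ be closed edge paths at a vertex $z$ of $Z$ with every $f(\gamma_j)$ null-homotopic in $Y$. Then $f$ factors through morphisms $Z\to Z'\to Y$ with $Z'$ finite connected and $\pi_1(Z)\to\pi_1(Z')$ surjective and killing all $\gamma_j$.

*Proof.* **Step 1: attach lollipops.** In $Y^{(1)}$ the path $f(\gamma_j)$ is homotopic to a finite product $\prod_i\beta_{ji}\rho_{ji}^{\pm1}\beta_{ji}^{-1}$, where $\rho_{ji}$ is the boundary of a 2-cell of $Y$ read from a vertex of its $s$-cycle, with label $r$. For each $(j,i)$ attach to $Z$ at $z$ an arc labelled like $\beta_{ji}$ carrying at its end a disc with boundary labelled $r$. The result $Z^+$ maps to $Y$, and $\pi_1(Z)=\pi_1(Z^+)$.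

**Step 2: fold.** Fold the finite 1-skeleton, identifying edges with the same initial vertex and the same label, until it is deterministic. This ends because the number of edges drops. The map to $Y$ descends since $Y^{(1)}$ is deterministic. The boundary of each 2-cell becomes a closed lift of $r=s^n$ whose vertices $q_0,\dots,q_{n-1}$ are distinct because their images in $Y$ are. Two 2-cells with the same $s$-cycle have the same boundary path up to rotation; keep one 2-cell for each resulting $s$-cycle. We get a finite connected $r$-complex $Z'$ with morphisms $Z\to Z'\to Y$.

**Step 3: check $\pi_1$.** A fold of graphs is surjective on $\pi_1$ (it is a homotopy equivalence, or it identifies two edges with the same endpoints). So $\pi_1(Z)=\pi_1(Z^+)\to\pi_1(Z')$ is surjective. In $Z'$ the images of $\gamma_j$ and of $\prod_i\beta_{ji}\rho_{ji}^{\pm1}\beta_{ji}^{-1}$ start at the same vertex. Their labels are freely equal, because the images in the graph $Y^{(1)}$ are homotopic. So they are homotopic in $Z'$, and the second is null-homotopic there. $\square$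

**Lemma 6.2.** Connected $r$-complexes are aspherical.

*Proof.* The universal cover $K$ is an $r$-complex. Suppose $0\ne\zeta\in H_2(K;\mathbb Z)\subset C_2(K)$. Let $Z\subset K$ be a finite connected subcomplex containing the support of $\zeta$. Apply Lemma 6.1 to $Z\subset K$ and generators of $\pi_1(Z)$: there is a finite $Z'$ with $\pi_1(Z')=1$ and $Z\to Z'\to K$ composing to the inclusion. The image of $\zeta$ in $Z'$ is a 2-cycle that maps to $\zeta\ne0$ in $K$, so it is nonzero. Then $\chi(Z')=1+b_2(Z')\ge2$, contradicting Lemma 5.1. So $H_2(K;\mathbb Z)=0$, and the simply connected 2-complex $K$ is contractible. $\square$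

**Approximating sequence (6.3).** Let $Y$ be a connected $r$-complex with $H=\pi_1(Y,y)$ generated by $d$ elements. Fold a wedge of $d$ closed paths representing generators. This gives a finite connected $r$-complex $Z_0$ without 2-cells and a $\pi_1$-surjective morphism $Z_0\to Y$, and $\pi_1(Z_0)$ is generated by $d$ elements. Enumerate the closed paths at the base vertex of $Z_0$ that are null-homotopic in $Y$ and kill them one after the other by Lemma 6.1. We obtain finite connected $r$-complexes
$$Z_0\to Z_1\to Z_2\to\cdots\to Y$$
with surjections $H_i:=\pi_1(Z_i)\to H_{i+1}$ and $\varinjlim H_i=H$. Every $H_i$ is finitely presented. So $H$ is finitely presented precisely when this sequence stabilizes: if $H$ is finitely presented, the kernel of $H_0\to H$ is normally generated by finitely many elements, which die in some $H_i$, and since $H_0\to H_i$ is onto, $H_i\cong H$.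

## 7. A dimension bound for $H_2$ gives type $FP_2(\mathbb Q)$

The sequence (6.3) does not visibly stabilize. What Lemma 5.1 controls is homology.

A group $H$ is *of type $FP_2(\mathbb Q)$* if $\mathbb Q$ has a projective resolution over $\mathbb QH$ whose terms in degrees $0,1,2$ are finitely generated. By Schanuel's lemma, if $0\to L\to P_1\to P_0\to\mathbb Q\to0$ is exact with $P_0,P_1$ finitely generated projective, then $H$ is $FP_2(\mathbb Q)$ if and only if $L$ is finitely generated; and $L$ is projective if $\mathbb Q$ has projective dimension $\le2$. If $H=F/R$ with $F$ free of rank $d$, there is such a sequence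
$$0\to\mathbb Q\otimes R_{ab}\to\mathbb QH^d\to\mathbb QH\to\mathbb Q\to0. \tag{7.1}$$
For example, for $\mathbb Z^2=F(a,b)/R$ the module $\mathbb Q\otimes R_{ab}$ is generated by the class of $aba^{-1}b^{-1}$. Finitely presented groups are of type $FP_2(\mathbb Q)$.

**Proposition 7.1.** Let $Y$ be a connected $r$-complex. Then $\pi_1(Y)$ is locally indicable, and every finitely generated subgroup of it is of type $FP_2(\mathbb Q)$.

*Proof.* A finitely generated subgroup is the fundamental group of a cover, which is an $r$-complex. So let $H=\pi_1(Y)$ be generated by $d$ elements, with the sequence (6.3). Group homology commutes with direct limits: for an $H$-module $N$ the bar complex for $H_*(H;N)$ is the direct limit of those for $H_*(H_i;N)$, and direct limits are exact.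

**Step 1: local indicability.** Let $H\ne1$. Since $H_i\to H$ is onto, no $Z_i$ is contractible. So $1-b_1(Z_i)+b_2(Z_i)=\chi(Z_i)\le0$ by Lemma 5.1, and $b_1(Z_i)\ge1$. Now $H_1(H;\mathbb Q)=\varinjlim H_1(Z_i;\mathbb Q)$ is a limit of surjections of finite-dimensional spaces of dimension $\ge1$. The dimensions stabilize, so the limit is nonzero. Since $H$ is finitely generated, it maps onto $\mathbb Z$.

**Step 2: a division ring.** $H$ is locally indicable, so by Jaikin-Zapirain–López-Álvarez (Math. Ann. 376 (2020)) the group algebra $\mathbb QH$ embeds in a division ring $D$. Regard $D$ as a $(D,\mathbb QH)$-bimodule, and as a $(D,\mathbb QH_i)$-bimodule via $H_i\to H$. All homology groups with coefficients in $D$ are left $D$-vector spaces.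

**Step 3: $\dim_DH_2(H;D)\le d$.** By Lemma 6.2, $H_*(H_i;D)=H_*(Z_i;D)$; write $h_k$ for its dimensions. Since $H_i$ is generated by $d$ elements, there is a free resolution of $\mathbb Q$ beginning $\mathbb QH_i^d\to\mathbb QH_i\to\mathbb Q$. Tensoring with $D$ gives $D^d\to D$ with cokernel of dimension $h_0$, so its rank is $1-h_0$, and $h_1\le d-(1-h_0)$. The Euler characteristic can be computed from the finite chain complex of $Z_i$ with coefficients in $D$, and $\chi(Z_i)\le1$ by Lemma 5.1. So
$$h_2=\chi(Z_i)+h_1-h_0\le1+(d-1)=d .$$
A direct limit of spaces of dimension $\le d$ has dimension $\le d$: any $d+1$ elements come from one stage, where they are dependent.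

**Step 4: $L$ is finitely generated.** Let $0\to L\to\mathbb QH^d\to\mathbb QH\to\mathbb Q\to0$ be exact, from the $d$ generators. By Lemma 6.2 the cellular chain complex of the universal cover of $Y$ is a free resolution of $\mathbb Q$ of length $2$, so $L$ is projective. Let $I_H$ be the augmentation ideal. From $0\to L\to\mathbb QH^d\to I_H\to0$ and $0\to I_H\to\mathbb QH\to\mathbb Q\to0$,
$$\ker(D\otimes_{\mathbb QH}L\to D^d)=\mathrm{Tor}_1^{\mathbb QH}(D,I_H)=\mathrm{Tor}_2^{\mathbb QH}(D,\mathbb Q)=H_2(H;D).$$
So $\dim_D D\otimes L\le d+d=2d$. Write a free module as $\mathbb QH^{(I)}=L\oplus L'$. Then $D\otimes L\subset D^{(I)}$ is finite-dimensional, so it lies in $D^J$ for a finite $J\subset I$. Since $\mathbb QH\subset D$, we get $L\subset\mathbb QH^{(I)}\cap D^J=\mathbb QH^J$. The projection $\mathbb QH^{(I)}\to L$ is the identity on $L\subset\mathbb QH^J$, so it maps $\mathbb QH^J$ onto $L$. Thus $L$ is finitely generated and $H$ is of type $FP_2(\mathbb Q)$. $\square$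

## 8. Trees, free kernels, and the passage to finite presentability

Let us see what $FP_2(\mathbb Q)$ gives. Let $P\to H$ be a surjection from a finitely presented group with kernel $N$. By (7.1), $\mathbb Q\otimes N_{ab}$ is a finitely generated $\mathbb QH$-module (details below). So we can kill finitely many elements of $N$ and reach $P'\to H$ with kernel $N'$ satisfying $\mathbb Q\otimes N'_{ab}=0$. Here the homological argument stops: a group with vanishing rational abelianization need not be trivial (any finite group has this property), and we know nothing else about $N'$. But a *free* group with vanishing rational abelianization *is* trivial. So we want finitely presented approximations of $H$ whose kernels are free. A group acting on a tree provides them.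

**Lemma 8.1.** Let $J$ be finitely generated, of type $FP_2(\mathbb Q)$, acting without inversions on a tree $T$ with coherent vertex stabilizers. Then $J$ is finitely presented.

*Proof.* **Step 1: a finite graph of groups.** Let $g_1,\dots,g_m$ generate $J$ and let $v\in T$ be a vertex. The union of the $J$-translates of the geodesics $[v,g_iv]$ is connected, hence a $J$-invariant subtree, and its quotient is finite. Replace $T$ by it. Then $J=\pi_1(\mathcal G)$ for a finite graph of groups with coherent vertex groups $J_v$ and edge groups $J_e$.

**Step 2: approximations with free kernels.** Consider all choices of finitely generated $B_e=B_{\bar e}\le J_e$ and finitely generated $A_v\le J_v$ containing the images of the adjacent $B_e$. They form a directed set: given two choices, take the subgroups generated by both. Let $P_i$ be the fundamental groups of the corresponding graphs of groups, with respect to one fixed maximal tree. $P_i$ is the quotient of the free product of the $A_v$ and the free group on the edges by the usual relations, one for each element of a $B_e$ and each edge. Any finite subsets of the $J_v$ and $J_e$ lie in some choice, so $\varinjlim P_i$ has the corresponding presentation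 of $J$; that is, $\varinjlim P_i=J$.

Each $P_i$ is finitely presented: the $A_v$ are finitely presented by coherence, and the relations for generators of the finitely generated $B_e$ suffice. Each $\ker(P_i\to J)$ is free: since $A_v$ embeds in $J$, the kernel meets all vertex stabilizers of the Bass–Serre tree of $P_i$ trivially, so it acts freely on that tree, without inversions.

**Step 3: use of $FP_2(\mathbb Q)$.** As $J$ is finitely generated, we can fix $i$ with $P:=P_i\to J$ surjective; let $N$ be its kernel. Let $F\to P$ be a surjection from a free group of finite rank and $R=\ker(F\to J)$. By (7.1) and Schanuel's lemma, $\mathbb Q\otimes R_{ab}$ is a finitely generated $\mathbb QJ$-module. Since $R\to N$ is onto, so is $\mathbb Q\otimes R_{ab}\to\mathbb Q\otimes N_{ab}$, and $\mathbb Q\otimes N_{ab}$ is finitely generated. Choose $\nu_1,\dots,\nu_k\in N$ whose images generate it. Put $P'=P/\langle\langle\nu_1,\dots,\nu_k\rangle\rangle$ and $N'=\ker(P'\to J)$. Then $\mathbb Q\otimes N'_{ab}$ is the quotient of $\mathbb Q\otimes N_{ab}$ by the submodule generated by the $\nu_j$, so it is $0$.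

**Step 4: the kernel becomes free and hence trivial.** The $\nu_j$ die in $J=\varinjlim P_l$, so for some $l\ge i$ all $\nu_j$ die in $P_l$, and $P\to P_l$ factors through $P'$. Let $J'\le P_l$ be the image of $P'$; it maps onto $J$. The kernel of $J'\to J$ is the image of $N'$, so its abelianization tensored with $\mathbb Q$ vanishes. It is also a subgroup of the free group $\ker(P_l\to J)$, so it is free. Hence it is trivial, and $J'\to J$ is an isomorphism.

**Step 5: retracts.** The composite of $P_l\to J$ with the inverse isomorphism $J\to J'$ is a retraction $\rho:P_l\to J'\subset P_l$. Write $P_l=\langle X\mid R_l\rangle$ with $X,R_l$ finite. The elements $x^{-1}\rho(x)$, $x\in X$, lie in $\ker\rho$. Modulo them every $g\in P_l$ is congruent to $\rho(g)$, so they normally generate $\ker\rho$. Hence $J\cong\langle X\mid R_l,\ x=\rho(x)\ (x\in X)\rangle$ is finitely presented. $\square$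

So we need, for each finitely generated subgroup of $\pi_1(Y)$, an action on a tree with vertex stabilizers already known to be coherent. This calls for an induction.

## 9. Cutting along an infinite cyclic cover

The trees come from slicing the universal cover of an $r$-complex into levels. Magnus' Freiheitssatz will make the slices simply connected. We first put it in the form needed.

**Lemma 9.1 (Freiheitssatz for graphs).** Let $\rho$ be a nonempty cyclically reduced closed path in a graph $\Delta$, and $\Upsilon\subset\Delta$ a subgraph not containing some edge $f$ traversed by $\rho$. Then every component of $\Upsilon$ is $\pi_1$-injective in $\Delta\cup_\rho D^2$.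

*Proof.* Components of $\Upsilon$ in components of $\Delta$ not containing $\rho$ cause no problem, so assume $\Delta$ connected. If $f$ separates $\Delta$, add to $\Delta$ an edge joining the two sides; injectivity into the larger complex suffices. So assume $\Delta\smallsetminus f$ is connected, and let $\tau$ be a maximal tree of it. Then $\tau$ is a maximal tree of $\Delta$, and $\pi_1(\Delta)$ is free on the edges outside $\tau$.

Reading the edges of $\rho$ outside $\tau$ gives a word in these generators. It is cyclically reduced: two mutually inverse cyclically consecutive letters would be separated by a closed reduced path in the tree $\tau$, i.e. a trivial one, giving a backtrack in $\rho$. The word involves $f$. By the Freiheitssatz, the generators other than $f$ freely generate a free subgroup of $\pi_1(\Delta\cup_\rho D^2)$. They form a basis of $\pi_1(\Delta\smallsetminus f)$, so $\Delta\smallsetminus f$ is $\pi_1$-injective. Components of $\Upsilon$ are subgraphs of $\Delta\smallsetminus f$, hence $\pi_1$-injective in it. $\square$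

**Proposition 9.2.** Let $\mathfrak X=(\Theta,s,n)$ be a datum and let $H$ act freely, by automorphisms over $\Theta$, on a simply connected $\mathfrak X$-complex $K$. If every finitely generated subgroup of $H$ is $FP_2(\mathbb Q)$, then $H$ is coherent.

*Proof.* Write $p:K^{(1)}\to\Theta$ for the immersion and $\mathcal C$ for the set of $s$-cycles of $K$. Let $S\subset\Theta$ be the support of $s$ and
$$\kappa(\mathfrak X)=2\ell-|V(S)|-|E(S)|\ge0,$$
where $|E(S)|$ counts geometric edges. We use induction on $\kappa$. Since $s$ is cyclically reduced, $S$ is a finite connected graph of rank $\ge1$ without vertices of valence $1$.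

**Step 1: $\operatorname{rank}S=1$.** Then $S$ is a circle, and $s$, being cyclically reduced and not a proper power, goes around it once. For $c\in\mathcal C$ the closed lift of $s^n$ is an embedded circle. Indeed, if two positions have equal image, they agree mod $\ell$ because $s$ passes each vertex of $S$ once; going back along $s$, the corresponding $q_j$ coincide, so the positions are equal. No edge is repeated, since $s$ crosses each edge of $S$ once, in one direction, and an oriented edge is then determined by its initial position. Vertices of $p^{-1}(S)$ have valence $\le2$ in $p^{-1}(S)$, because $p$ is an immersion. So this circle is a whole component of $p^{-1}(S)$, and $c$ is the set of all its vertices over the initial vertex of $s$. Hence different $c$ give different components, and the closed 2-cells of $K$ are disjoint discs.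

Collapsing each disc to a point is an equivariant homotopy equivalence onto a simply connected graph, i.e. a tree. $H$ acts on it without inversions, since it acts over $\Theta$, and with trivial vertex stabilizers, since stabilizers of vertices and of 2-cells of $K$ are trivial. So $H$ is free, hence coherent.

From now on $\operatorname{rank}S\ge2$.

**Step 2: a cocycle that is blind to $s$, and a good fundamental piece.** The kernel of evaluation at $[s]$ on $\mathrm{Hom}(H_1(S),\mathbb Z)$ is nonzero. So there is an antisymmetric function $\alpha$ on oriented edges of $S$ with values in $\mathbb Z$, with $\alpha(s)=0$ and $\alpha(\gamma)\ne0$ for some closed path $\gamma$ in $S$. We extend $\alpha$ to $\Theta$ in a moment. Let $E^+$ be an orientation of $\Theta$, and let $\Theta_\alpha$ be the graph with vertices $x_k$ ($x\in V(\Theta)$, $k\in\mathbb Z$) and edges $e_k:x_k\to y_{k+\alpha(e)}$ for $e:x\to y$ in $E^+$. Let $t$ be the shift $k\mapsto k+1$. The lift $\hat s$ of $s$ starting at index $0$ is closed since $\alpha(s)=0$. Let $S_0$ be its support; it lies over $S$ and does not depend on the extension of $\alpha$.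

For $x\in V(S)$ and $e\in E^+(S)$ let $[m_x,M_x]$ and $[m_e,M_e]$ be the smallest integer intervals containing the nonempty finite sets $\{k:x_k\in S_0\}$ and $\{k:e_k\in S_0\}$. For vertices $x\notin S$ put $m_x=M_x=0$. For $e:x\to y$ in $E^+\smallsetminus E(S)$ put $\alpha(e)=m_y-m_x$ and $m_e=M_e=m_x$. Define
$$\Delta=\{x_k:m_x\le k\le M_x\}\cup\{e_k:m_e\le k\le M_e\}.$$

*$\Delta$ is a subgraph of $\Theta_\alpha$.* For $e:x\to y$ in $E^+(S)$ the endpoints of $e_{m_e}$ and $e_{M_e}$ lie in $S_0$, so $m_x\le m_e\le M_e\le M_x$ and $m_y\le m_e+\alpha(e)\le M_e+\alpha(e)\le M_y$. For $e\notin S$ the endpoints of $e_{m_x}$ are $x_{m_x}$ and $y_{m_y}$.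

Clearly $S_0\subset\Delta$. Each vertex or edge of $\Theta_\alpha$ lies in $t^j\Delta$ exactly for $j$ in a nonempty finite interval; for instance $x_k\in t^j\Delta$ means $k-M_x\le j\le k-m_x$.

**Step 3: the overlap is $\pi_1$-injective on both sides.** Put $\Upsilon=\Delta\cap t\Delta$ and fix $e\in E^+(S)$. Then $e_{m_e}\in S_0\smallsetminus t\Delta$ and $e_{M_e}\in S_0\smallsetminus t^{-1}\Delta$. So $\Upsilon$ misses the edge $e_{m_e}$ traversed by $\hat s$, and also the edge $te_{M_e}$ traversed by $t\hat s$. The closed path $\hat s$ is cyclically reduced and not a proper power, since $s$ is. By Lemma 9.1, components of $t^j\Upsilon$ are $\pi_1$-injective in both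
$$t^j\Delta\cup_{t^j\hat s^n}D^2\qquad\text{and}\qquad t^{j+1}\Delta\cup_{t^{j+1}\hat s^n}D^2. \tag{9.1}$$

**Step 4: slicing $K$.** The cochain $\alpha\circ p$ vanishes on boundaries of 2-cells, as $\alpha(s)=0$, and $K$ is simply connected. So there is $b:V(K)\to\mathbb Z$ with $b(y)-b(x)=\alpha(p(e))$ for each edge $e:x\to y$. Then $x\mapsto p(x)_{b(x)}$ defines a graph map $\hat p:K^{(1)}\to\Theta_\alpha$ lifting $p$; it is an immersion because $p$ is. For $h\in H$ the number $\varphi(h)=b(hx)-b(x)$ does not depend on $x$, because $h$ acts over $\Theta$ and $K$ is connected. So $\varphi:H\to\mathbb Z$ is a homomorphism and $\hat p\circ h=t^{\varphi(h)}\circ\hat p$. On an $s$-cycle $c\in\mathcal C$ the function $b$ is constant, as $\alpha(s)=0$; call its value $b(c)$.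

Let $K_j$ consist of the graph $\hat p^{-1}(t^j\Delta)$ and the 2-cells of those $c$ with $b(c)=j$. The boundary of such a 2-cell maps to $t^j\hat s^n$ in $t^jS_0\subset t^j\Delta$, so $K_j$ is a subcomplex. We have:

* every cell $\sigma$ of $K$ lies in $K_j$ exactly for $j$ in a nonempty finite interval $I_\sigma$ of integers (a single integer for a 2-cell);
* $K_j\cap K_{j+1}=\hat p^{-1}(t^j\Upsilon)$ is a graph;
* $hK_j=K_{j+\varphi(h)}$ for $h\in H$.

**Step 5: a thickened copy of $K$.** Let $K^*=\bigcup_\sigma\sigma\times\mathrm{conv}(I_\sigma)\subset K\times\mathbb R$, the union over open cells $\sigma$. It is a subcomplex, since $I_\tau\supseteq I_\sigma$ for every cell $\tau$ meeting the closure of $\sigma$. We claim that the projection $K^*\to K$ is a homotopy equivalence.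

Let $K^*_m$ be the part over $K^{(m)}$. The map $K^*_0\to K^{(0)}$ is a disjoint union of maps from intervals to points. For $m\ge1$, $K^*_m$ is obtained from $K^*_{m-1}$ by attaching $D^m\times\mathrm{conv}(I_\sigma)$ along $\partial D^m\times\mathrm{conv}(I_\sigma)$ for all $m$-cells $\sigma$, compatibly with attaching $D^m$ along $\partial D^m$ to $K^{(m-1)}$. The projections $K^*_{m-1}\to K^{(m-1)}$, $\bigsqcup\partial D^m\times\mathrm{conv}(I_\sigma)\to\bigsqcup\partial D^m$ and $\bigsqcup D^m\times\mathrm{conv}(I_\sigma)\to\bigsqcup D^m$ are homotopy equivalences, and the inclusions of boundaries are cofibrations. By the gluing lemma $K^*_m\to K^{(m)}$ is a homotopy equivalence. Take $m=2$. In particular $K^*$ is connected and $\pi_1(K^*)=1$.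

**Step 6: the tree.** Since the $I_\sigma$ are intervals,
$$K^*\cap(K\times\{j\})=K_j\times\{j\},\qquad K^*\cap(K\times(j,j+1))=(K_j\cap K_{j+1})\times(j,j+1).$$
So $K^*$ is the total space of a graph of spaces over the following graph $T$. Its vertices are the pairs $(j,W)$ with $W$ a component of $K_j$. Its edges are the pairs $(j,E)$ with $E$ a component of $K_j\cap K_{j+1}$, joining the components of $K_j$ and $K_{j+1}$ that contain $E$. $T$ is connected because $K^*$ is. Vertex and edge spaces are connected, so $\pi_1(K^*)\to\pi_1(T)$ is surjective: choosing a point in each vertex space and edge space, and paths between them in the vertex spaces, gives a map $T\to K^*$ whose composite with $K^*\to T$ is homotopic to the identity. Hence $T$ is a tree. $H$ acts on it by $h(j,W)=(j+\varphi(h),hW)$, without inversions since edges go from level $j$ to level $j+1$.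

**Step 7: vertex spaces are simply connected.** Let $E$ be a component of $K_j\cap K_{j+1}$. It immerses in $t^j\Upsilon$ by $\hat p$, so it is $\pi_1$-injective there. By (9.1) it is $\pi_1$-injective in $t^{j'}\Delta\cup_{t^{j'}\hat s^n}D^2$ for $j'\in\{j,j+1\}$. This map factors through the component $W$ of $K_{j'}$ containing $E$: use $\hat p$ on $W^{(1)}$ and map each 2-cell of $W$, whose boundary maps to $t^{j'}\hat s^n$, homeomorphically onto the open 2-cell. So $\pi_1(E)\to\pi_1(W)$ is injective on both sides. Hence the vertex groups of this graph of spaces inject into $\pi_1(K^*)=1$, and every $W$ is simply connected.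

**Step 8: induction.** Let $v=(j,W)$ and $h\in H_v$. Then $\varphi(h)=0$, so $\hat p\circ h=\hat p$ and $h$ acts on $W$ over $t^j\Delta$. $W$ is a simply connected $\mathfrak X'$-complex for $\mathfrak X'=(t^j\Delta,t^j\hat s,n)$, and $H_v$ acts freely on it. Moreover
$$\kappa(\mathfrak X')=2\ell-|V(S_0)|-|E(S_0)|<\kappa(\mathfrak X).$$
Indeed $S_0\to S$ is surjective. If it were bijective on vertices and edges, $\gamma$ would lift to a closed path in $S_0$, which is impossible since a lift of $\gamma$ changes the index by $\alpha(\gamma)\ne0$. Finitely generated subgroups of $H_v$ are $FP_2(\mathbb Q)$. By induction all $H_v$ are coherent. If $J\le H$ is finitely generated, it is $FP_2(\mathbb Q)$ and acts on $T$ without inversions with coherent vertex stabilizers $J\cap H_v$. By Lemma 8.1, $J$ is finitely presented. $\square$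

*The torus again.* Let $s=aba^{-1}b^{-1}$, $n=1$, $\Theta$ the rose with vertex $x$, and $K$ the plane with $H=\mathbb Z^2$. Here $\kappa=8-1-2=5$. Take $\alpha(a)=0$, $\alpha(b)=1$. The lift $\hat s$ runs through $a_0$, $b_0$, $\bar a_1$, $\bar b_0$, so $S_0$ has vertices $x_0,x_1$ and edges $a_0,a_1,b_0$. Then $\Delta=S_0$, and $\Upsilon$ is the loop $a_1$ at $x_1$. The $K_j$ are horizontal strips, consecutive strips meet in a line, $T$ is a line, and $H_v=\mathbb Z$. The new $\kappa$ is $8-2-3=3$. In the next round take the function with value $1$ on $a_0,a_1$ and $0$ on $b_0$; it vanishes on $\hat s$. The lift of $\hat s$ is now an embedded circle with four vertices and four edges, so $\kappa=0$ and Step 1 applies.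

*Proof of Theorem 4.2.* Local indicability is Proposition 7.1. By Lemma 6.2, $Y$ itself is a $K(\pi,1)$ of dimension $\le2$. For coherence, apply Proposition 9.2 to the universal cover of $Y$ with the deck group, which acts freely; the $FP_2(\mathbb Q)$ hypothesis holds by Proposition 7.1. Finally, a nontrivial finitely generated subgroup is $H=\pi_1(Y')$ for a cover $Y'$ of $Y$. By coherence $H$ is finitely presented, so the approximating sequence (6.3) of $Y'$ stabilizes: $\pi_1(Z_i)\cong H$ for large $i$. Here $Z_i$ is a finite connected $r$-complex. It is aspherical by Lemma 6.2, and it is not contractible as $H\ne1$, so $\chi(Z_i)\le0$ by Lemma 5.1. $\square$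

With Theorem 4.2 proved, Theorems A and B hold by the deductions in Section 4.

## 10. Realizing $\pi_1(Z)$ as a maximal subgroup

We prove Theorem C. Here we must design a monoid whose graph $\Gamma_e$ is essentially the universal cover of $Z$. The relations should force edges and 2-cells of $Z$ to be present at the right vertices. For this each vertex $x$ of $Z$ gets its own marker letter.

**Step 1: the presentation.** Let $Z=(\Gamma,\mathcal C)$ be a finite connected $r$-complex over $B$. Put $B'=B\cup\{b_x:x\in V(\Gamma)\}$ with new letters $b_x$, and $\epsilon_x=b_xb_x^{-1}$. Let $M$ be presented by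
$$\epsilon_x=\epsilon_x\,b\,\epsilon_y\,b^{-1}\quad(x\xrightarrow{b}y\text{ an edge of }\Gamma,\ b\in B^{\pm1}), \tag{10.1}$$
$$\epsilon_q=\epsilon_q\,r\quad(q\in c\in\mathcal C). \tag{10.2}$$
In the free group each $\epsilon_x$ is trivial, so $uv^{-1}$ is trivial for (10.1) and conjugate to $r^{-1}$ for (10.2). If $\mathcal C=\emptyset$, add one more new letter $d$ to $B'$ and the relation $\delta=\delta r$ with $\delta=dd^{-1}$. So $M\in\mathcal M_r$, and the presentation is finite.

**Step 2: an action.** Let $\hat Z$ be $Z$ with an extra edge $x\xrightarrow{b_x}x'$ to a new vertex $x'$ at each $x\in V(\Gamma)$, and let $\hat K$ be its universal cover. Its 1-skeleton is deterministic. So letters act on $V(\hat K)$ from the right as partial injections: $vb$ is the end of the edge labelled $b$ at $v$, if there is one. The letter $d$, if present, acts as the empty map. The relations hold. Indeed $\epsilon_x$ acts as the identity on the set of vertices over $x$. From such a vertex an edge $x\xrightarrow{b}y$ lifts, and $b\epsilon_yb^{-1}$ returns to the start. The word $r$ labels a closed path at each vertex over $q\in c\in\mathcal C$, because it bounds a 2-cell in $\hat Z$. Finally $\delta$ and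 $\delta r$ are both empty. So $M$ acts by partial injections.

Fix $x_0\in V(\Gamma)$, a vertex $v_0$ of $\hat K$ over $x_0$, and $e=\epsilon_{x_0}\in M$. For $m\in R_e$ we have $v_0mm^{-1}=v_0e=v_0$, so $v_0m$ is defined. Thus $\theta:m\mapsto v_0m$ is a label-preserving graph map $\Gamma_e\to\hat K^{(1)}$.

**Step 3: the markers follow the path.** *Claim: let $m\in R_e$. If $\theta(m)$ lies over $x\in V(\Gamma)$, then $m\epsilon_x=m$. If $\theta(m)$ lies over $x'$, then $mb_x^{-1}b_x=m$.*

This is true for $m=e$, since $\epsilon_{x_0}\epsilon_{x_0}=\epsilon_{x_0}$. We propagate it along the edges of the connected graph $\Gamma_e$. Suppose $\theta(m)$ lies over $x$, $m\epsilon_x=m$, and $mb\in R_e$ with $b\in B^{\pm1}$. Then $\theta(m)$ has an edge labelled $b$, so $\Gamma$ has an edge $x\xrightarrow{b}y$ and $\theta(mb)$ lies over $y$. By (10.1), $m=m\epsilon_x=m\epsilon_xb\epsilon_yb^{-1}=mb\epsilon_yb^{-1}$, so, as idempotents commute,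
$$mb=mb\,\epsilon_y\,b^{-1}b=mb\,b^{-1}b\,\epsilon_y=mb\,\epsilon_y .$$
Along an edge labelled $b_x$ it follows from $mb_x(b_x^{-1}b_x)=mb_x$, and along $b_x^{-1}$ from $mb_x^{-1}(b_xb_x^{-1})=mb_x^{-1}$. There are no other edges.

**Step 4: $\theta$ is an isomorphism.** Every edge of $\hat K$ at $\theta(m)$ lifts to $\Gamma_e$ at $m$. To see this, note that $mgg^{-1}=m$ implies $mg(mg)^{-1}=mm^{-1}=e$, i.e. $mg\in R_e$, for any letter $g$. For an edge over $x\xrightarrow{b}y$, $b\in B^{\pm1}$, we have $m=mb\epsilon_yb^{-1}$, so $mbb^{-1}=mb\epsilon_yb^{-1}bb^{-1}=mb\epsilon_yb^{-1}=m$. For $b_x$ and $b_x^{-1}$ use the claim. Since both graphs are deterministic and $\hat K$ is connected, $\theta$ is a covering of graphs. Boundaries of 2-cells lift to closed paths: if $\theta(m)$ lies over $q\in c\in\mathcal C$, then by the claim and (10.2) $mr=m\epsilon_qr=m\epsilon_q=m$. Attaching the lifted 2-cells to $\Gamma_e$ gives a connected covering of the simply connected complex $\hat K$. Hence $\theta$ is an isomorphism.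

**Step 5: $H_e$ embeds in the deck group.** Left multiplication by $h\in H_e$ is a label-preserving automorphism of $\Gamma_e\cong\hat K^{(1)}$. Each vertex over $x$, respectively $x'$, has an outgoing edge labelled $b_x$, respectively $b_x^{-1}$, which determines its image in $\hat Z$. So the automorphism lies over $\hat Z^{(1)}$; it permutes the lifts of boundaries of 2-cells and extends to a deck transformation of $\hat K\to\hat Z$. $H_e$ acts freely on vertices, so it embeds in the deck group $\pi_1(\hat Z)=\pi_1(Z)$, which acts freely on the fibre of $v_0$. It remains to see that $H_e$ is transitive on this fibre.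

**Step 6: transitivity.** Let $g$ be a deck transformation and $m\in R_e$ with $\theta(m)=gv_0$. This lies over $x_0$, so $me=m$ by the claim, and $m^{-1}m\le e$. Let the word $z$ represent $m$. It labels a path from $v_0$ to $gv_0$, hence one from $g^{-1}v_0$ to $v_0$. So $z^{-1}$ labels a path from $v_0$ in $\hat K$, hence from $e$ in $\Gamma_e$. Thus $em^{-1}\in R_e$, i.e. $em^{-1}me=e$, so $m^{-1}m\ge e$. Hence $m^{-1}m=e=mm^{-1}$, so $m\in H_e$, and left multiplication by $m$ takes $e$ to $m$, i.e. $v_0$ to $gv_0$. Therefore $H_e\cong\pi_1(Z)$.

**Step 7: the case $n=1$.** The group $\pi_1(Z)$ is finitely generated for finite $Z$, so by what we have shown each such group is a finitely generated maximal subgroup of a monoid in $\mathcal M_r$. Finitely generated maximal subgroups are finitely generated subgroups. By Theorem B(2), every nontrivial finitely generated subgroup of a monoid in $\mathcal M_r$ is $\pi_1(Z)$ for a finite connected $r$-complex $Z$ over a finite alphabet, and the trivial group is $\pi_1$ of a point. So the three classes of groups coincide, and Theorem C is proved. $\square$
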